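\title{Finite abelian groups as transitive linear symmetry groups}

\begin{abstract}
The linear symmetry group of a point set $S\subseteq\mathbb{C}^d$ consists of the linear maps of the span of $S$ that permute $S$. We show that a finite abelian group is isomorphic to a linear symmetry group acting transitively on its point set if and only if it is not one of $C_2^2$, $C_2^3$, $C_2^4$, $C_3^2$. This proves a conjecture from a paper of Friese and Ladisch. The tool is the smallest space of functions on the group that contains the indicator function of a given subset and is closed under pointwise product and convolution. The same argument determines the finite abelian groups that have a Cayley digraph with no automorphisms other than translations.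
\end{abstract}

\section{Introduction}\label{sec:intro}

For a subset $S\subseteq\mathbb{C}^d$, the \emph{linear symmetry group} $\operatorname{GL}(S)$ is the group of all linear maps of the linear span of $S$ to itself that permute $S$. No inner product enters this definition, so $\operatorname{GL}(S)$ can be larger than the picture suggests. The four vertices $(\pm2,\pm1)$ of a rectangle have the form $\pm p,\pm q$ with $p,q$ a basis of $\mathbb{C}^2$, and their linear symmetry group has order $8$, like that of a square.

If a finite group $G$ acts linearly and faithfully on the span of an orbit $S=Gv$, then $G$ is a subgroup of $\operatorname{GL}(S)$ that is transitive on $S$. It is natural to ask when the action and the orbit can be chosen so that no further symmetries appear. We say that $S$ \emph{realizes} $G$ if $\operatorname{GL}(S)\cong G$ and $\operatorname{GL}(S)$ is transitive on $S$. Whether such a set exists is a property of the abstract group $G$. By an equivalent reformulation given by Friese and Ladisch \cite{FL}, it is the property that $G$ is \emph{generically closed with respect to some representation} $G\to\operatorname{GL}(d,\mathbb{C})$.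

Write $C_n$ for the cyclic group of order $n$. It is realized by the $n$th roots of unity in $\mathbb{C}^1$: a linear map of $\mathbb{C}$ is multiplication by a scalar, and the scalar is the image of $1$. The smallest noncyclic group already resists. The rectangle above is an orbit of the group $C_2^2$ of sign changes and has too many symmetries. The orbit $(1,1,1)$, $(1,-1,-1)$, $(-1,1,-1)$, $(-1,-1,1)$ of $C_2^2$ in $\mathbb{C}^3$ is worse: the four points sum to zero and any three form a basis, so all $24$ permutations are linear. It is stated in \cite{FL} that the cyclic groups are realizable and that $C_2^2$, $C_2^3$, $C_2^4$ and $C_3^2=C_3\times C_3$ are not, and it is conjectured there that every other finite abelian group is realizable. We prove this conjecture, and we include proofs of the negative cases.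

Here is a reason to expect few exceptions. A set that realizes an abelian group $G$ is determined, up to a linear isomorphism, by a subset $A$ of the character group $\widehat{G}$, and every nontrivial automorphism of $\widehat{G}$ that stabilizes $A$ produces an unwanted symmetry (Section~\ref{sec:orbits}). There are $2^{|G|}$ subsets. There are at most $|G|^{\log_2|G|}$ automorphisms, because $G$ has a generating set with at most $\log_2|G|$ elements. So one expects this obstruction to be fatal only for small groups with many automorphisms. The difficulty is that unwanted symmetries need not come from group automorphisms (Example~\ref{ex:C6}), and a proof has to exclude all of them.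

To state the result we need two more notions. All groups are finite, and abelian groups are written additively unless they are character groups. For a subset $A$ of an abelian group $\Gamma$, the \emph{Cayley digraph} $\operatorname{Cay}(\Gamma,A)$ has vertex set $\Gamma$ and an arc from $z$ to $y$ exactly when $y-z\in A$. Its automorphisms are the permutations $\pi$ of $\Gamma$ such that $\pi(y)-\pi(z)\in A$ if and only if $y-z\in A$. The translations $y\mapsto y+t$ are always among them.

The space $\mathbb{C}^\Gamma$ of functions $\Gamma\to\mathbb{C}$ has two products, the pointwise product $ff'$ and the convolution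
\[
(f*f')(z)=\sum_{x+y=z}f(x)f'(y).
\]
We write $\mathbf{1}$ for the constant function $1$, $\mathbf{1}_Y$ for the indicator function of $Y\subseteq\Gamma$, and $\delta_x=\mathbf{1}_{\{x\}}$.

\begin{definition}\label{def:full}
A linear subspace of $\mathbb{C}^\Gamma$ is \emph{closed} if it contains $\mathbf{1}$ and $\delta_0$ and is closed under pointwise product and convolution. For $A\subseteq\Gamma$ let $\mathcal{D}_\Gamma(A)$ be the smallest closed subspace containing $\mathbf{1}_A$, that is, the intersection of all such subspaces. The set $A$ is \emph{full in $\Gamma$} if $A$ generates $\Gamma$ and $\mathcal{D}_\Gamma(A)=\mathbb{C}^\Gamma$.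
\end{definition}

\begin{theorem}\label{thm:main}
For a finite abelian group $G$ the following are equivalent.
\begin{itemize}
\item[(a)] There are $d$ and $S\subseteq\mathbb{C}^d$ such that $\operatorname{GL}(S)\cong G$ and $\operatorname{GL}(S)$ is transitive on $S$.
\item[(b)] There is a subset $A\subseteq G$ such that the only automorphisms of $\operatorname{Cay}(G,A)$ are the translations.
\item[(c)] $G$ has a full subset.
\item[(d)] $G$ is not isomorphic to $C_2^2$, $C_2^3$, $C_2^4$ or $C_3^2$.
\end{itemize}
\end{theorem}

The implication (d)$\Rightarrow$(a) is the conjecture. The equivalence of (b) and (d) recovers the abelian case of Babai's theorem on digraphical regular representations; that theorem is not used here.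

Condition (c) is the hinge of the proof. Section~\ref{sec:example} shows on a small group where the definition comes from. Section~\ref{sec:orbits} describes orbits of abelian groups by characters, and Section~\ref{sec:exceptions} deduces (a)$\Rightarrow$(d) and (b)$\Rightarrow$(d) from a counting argument. Section~\ref{sec:rigid} proves (c)$\Rightarrow$(b) and (c)$\Rightarrow$(a); the second follows from the same lemma as the first because the Fourier transform interchanges the two products. Finally, (d)$\Rightarrow$(c) is an induction: full sets of suitable size pass from a subgroup to the whole group (Section~\ref{sec:growth}), and a short list of groups starts the induction (Section~\ref{sec:seeds}).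

\section{The method in $C_4\times C_2$}\label{sec:example}

Among noncyclic abelian groups, $C_4\times C_2$ is the smallest one allowed by (d). The argument for it costs nothing extra in the following generality. Let $\Gamma=\langle g\rangle\times\langle x\rangle$ with $g$ of order $n\ge3$ and $x$ of order $2$, let $A=\{g,x\}$, and let $\pi$ be an automorphism of $\operatorname{Cay}(\Gamma,A)$. Say that $\pi$ \emph{preserves} a function $f\in\mathbb{C}^\Gamma$ if $f(\pi(y)-\pi(z))=f(y-z)$ for all $y,z$. By assumption $\pi$ preserves $\mathbf{1}_A$. The digraph has arcs with difference $g$ and arcs with difference $x$, and we want to show that $\pi$ cannot confuse them.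

An automorphism preserves the number of walks of length two between two vertices. The number of such walks from $z$ to $y$ is $r(y-z)$, where
\[
r=\mathbf{1}_A*\mathbf{1}_A=\delta_0+\delta_{2g}+2\delta_{g+x}.
\]
The elements $0$, $2g$, $g+x$ are distinct, so the pairs joined by exactly two walks are those with difference $g+x$. Thus $\pi$ preserves
\begin{equation}\label{eq:ex1}
\delta_{g+x}=\tfrac12\,r\,(r-\mathbf{1}).
\end{equation}
Now consider walks that consist of a step with difference $g+x$ followed by an arc. They are counted by $\delta_{g+x}*\mathbf{1}_A=\delta_{2g+x}+\delta_g$, and $\pi$ preserves this function as well. The element $2g+x$ is not in $A$: it differs from $g$ because $g+x\ne0$, and from $x$ because $2g\neq0$. So the arcs whose endpoints are also joined by such a walk are exactly the arcs with difference $g$: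
\begin{equation}\label{eq:ex2}
\delta_g=\mathbf{1}_A\,(\delta_{g+x}*\mathbf{1}_A),\qquad \delta_x=\mathbf{1}_A-\delta_g .
\end{equation}
Hence $\pi(y+g)=\pi(y)+g$ and $\pi(y+x)=\pi(y)+x$ for all $y$, and $\pi$ is the translation by $\pi(0)$.

The argument used three operations: concatenating steps (convolution), imposing two conditions at once (pointwise product), and linear combination. The space $\mathcal{D}_\Gamma(A)$ is everything that these operations produce from $A$. Equations \eqref{eq:ex1} and \eqref{eq:ex2} place $\delta_g$ and $\delta_x$ in $\mathcal{D}_\Gamma(A)$, and $\delta_y*\delta_z=\delta_{y+z}$ then gives every $\delta_y$. We record the outcome.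

\begin{lemma}\label{lem:Cn2}
If $g$ has order $n\ge3$ and $x$ has order $2$, then $\{g,x\}$ is full in $\langle g\rangle\times\langle x\rangle$.
\end{lemma}

For $n=2$ we have $2g+x=x\in A$, and \eqref{eq:ex2} fails. No other identity can replace it, since the group automorphism of $C_2^2$ that exchanges $g$ and $x$ is an automorphism of the digraph.

\section{Orbits of abelian groups}\label{sec:orbits}

Let $G$ be a finite abelian group. Its \emph{character group} $\widehat{G}$ is the group of homomorphisms $G\to\mathbb{C}^*$ under pointwise multiplication; $\chi_0$ denotes the trivial character. We use the following standard facts.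
\begin{itemize}
\item[(C1)] $\widehat{G}\cong G$.
\item[(C2)] $\sum_{g\in G}\chi(g)\overline{\psi(g)}$ equals $|G|$ if $\chi=\psi$ and $0$ otherwise. With (C1), this makes $\widehat{G}$ a basis of $\mathbb{C}^G$.
\item[(C3)] Sending $g$ to the evaluation map $\chi\mapsto\chi(g)$ is an isomorphism from $G$ onto the character group of $\widehat{G}$.
\item[(C4)] A subset $A\subseteq\widehat{G}$ generates $\widehat{G}$ if and only if $\bigcap_{\chi\in A}\ker\chi=\{0\}$.
\end{itemize}
Fact (C4) follows from the others: by (C3) the elements of $\bigcap_{\chi\in A}\ker\chi$ correspond to the characters of $\widehat{G}/\langle A\rangle$, and by (C1) there are $|\widehat{G}/\langle A\rangle|$ of these.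

For a nonempty $A\subseteq\widehat{G}$ and $g,h\in G$ put
\[
v_g=(\chi(g))_{\chi\in A}\in\mathbb{C}^A,\qquad S_A=\{v_g:g\in G\},\qquad D_h=\operatorname{diag}(\chi(h))_{\chi\in A},
\]
so that $D_hv_g=v_{g+h}$, and let $\varphi_A=\sum_{\chi\in A}\chi\in\mathbb{C}^G$. For the standard inner product on $\mathbb{C}^A$ we have $\langle v_g,v_h\rangle=\sum_{\chi\in A}\chi(g)\overline{\chi(h)}=\varphi_A(g-h)$. The elements of $\operatorname{GL}(S_A)$ are not required to respect this inner product, but the next lemma shows that they do. This turns a question about linear maps into a question about permutations of $G$ that preserve a function.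

\begin{lemma}\label{lem:orbit}
Let $A$ be a nonempty generating subset of $\widehat{G}$.
\begin{itemize}
\item[(i)] The set $S_A$ spans $\mathbb{C}^A$, the map $g\mapsto v_g$ is a bijection $G\to S_A$, and $D(G)=\{D_h:h\in G\}$ is a subgroup of $\operatorname{GL}(S_A)$ that is isomorphic to $G$ and transitive on $S_A$.
\item[(ii)] Let $T\in\operatorname{GL}(S_A)$ and let $\pi$ be the permutation of $G$ with $Tv_g=v_{\pi(g)}$. Then $\varphi_A(\pi(g)-\pi(h))=\varphi_A(g-h)$ for all $g,h\in G$. If $\pi$ is a translation, then $T\in D(G)$.
\item[(iii)] If $\alpha(A)=A$ for some automorphism $\alpha\ne1$ of $\widehat{G}$, then $\operatorname{GL}(S_A)\neq D(G)$.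
\end{itemize}
\end{lemma}

\begin{proof}
Regard $v_g$ as a column vector and let $v_g^*$ be its conjugate transpose. The $(\chi,\psi)$ entry of $\sum_gv_gv_g^*$ is $\sum_g\chi(g)\overline{\psi(g)}$, so (C2) gives
\begin{equation}\label{eq:frame}
\sum_{g\in G}v_gv_g^*=|G|\,I .
\end{equation}

(i) Applying \eqref{eq:frame} to a vector $w$ writes $|G|w$ as a combination of the $v_g$, so $S_A$ spans $\mathbb{C}^A$. If $v_g=v_h$, then $g-h$ lies in the kernel of every $\chi\in A$, and $g=h$ by (C4). The homomorphism $h\mapsto D_h$ is injective because $D_hv_0=v_h$, and the same identity shows transitivity.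

(ii) Multiply \eqref{eq:frame} by $T$ on the left and $T^*$ on the right:
\[
|G|\,TT^*=\sum_g(Tv_g)(Tv_g)^*=\sum_gv_{\pi(g)}v_{\pi(g)}^*=|G|\,I .
\]
So $T$ is unitary, and $\varphi_A(\pi(g)-\pi(h))=\langle Tv_g,Tv_h\rangle=\langle v_g,v_h\rangle=\varphi_A(g-h)$. If $\pi(g)=g+t$ for all $g$, then $T$ and $D_t$ agree on the spanning set $S_A$.

(iii) Let $T$ be the coordinate permutation $(Tw)_\chi=w_{\alpha(\chi)}$, $\chi\in A$. For $g\in G$ the map $\chi\mapsto\alpha(\chi)(g)$ is a character of $\widehat{G}$, so by (C3) it is evaluation at some $\sigma(g)\in G$. Then $(Tv_g)_\chi=\alpha(\chi)(g)=\chi(\sigma(g))$, that is, $Tv_g=v_{\sigma(g)}$. Thus $T$ maps the finite set $S_A$ injectively into itself, and $T\in\operatorname{GL}(S_A)$. Since $A$ generates $\widehat{G}$ and $\alpha\neq1$, the restriction of $\alpha$ to $A$ is not the identity, so $T\ne I$. But $T$ fixes $v_0=(1,\dots,1)$, and the only element of $D(G)$ that fixes $v_0$ is $D_0=I$.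
\end{proof}

The sets $S_A$ are the only candidates. This is where commutativity and the field $\mathbb{C}$ are first needed: they make the action diagonalizable.

\begin{proposition}\label{prop:reduction}
A nontrivial finite abelian group $G$ satisfies condition \emph{(a)} of Theorem~\ref{thm:main} if and only if $\operatorname{GL}(S_A)=D(G)$ for some generating subset $A$ of $\widehat{G}$.
\end{proposition}

\begin{proof}
A generating subset of the nontrivial group $\widehat{G}$ is nonempty, so the ``if'' direction is Lemma~\ref{lem:orbit}(i). Conversely, let $S$ realize $G$, let $V$ be the span of $S$, fix an isomorphism $\rho\colon G\to\operatorname{GL}(S)$, and fix $v\in S$. The operators $\rho(g)$ commute and have finite order, so they are simultaneously diagonalizable: $V=\bigoplus_{\chi\in\widehat{G}}V_\chi$, where $\rho(g)$ acts on $V_\chi$ as the scalar $\chi(g)$. Write $v=\sum_\chi w_\chi$ with $w_\chi\in V_\chi$ and let $A=\{\chi:w_\chi\neq0\}$. Then $\rho(g)v=\sum_{\chi\in A}\chi(g)w_\chi$. By transitivity these vectors make up $S$, which spans $V$. Hence the vectors $w_\chi$, $\chi\in A$, span $V$; they are independent because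 they lie in different summands. In this basis $V$ becomes $\mathbb{C}^A$, $\rho(g)v$ becomes $v_g$, and $\rho(g)$ becomes $D_g$. So $S$ becomes $S_A$ and $\operatorname{GL}(S_A)=D(G)$. An element $g$ in the kernel of every $\chi\in A$ has $\rho(g)=I$, hence $g=0$, and $A$ generates $\widehat{G}$ by (C4).
\end{proof}

\begin{example}\label{ex:C4C2}
Let $G=\mathbb{Z}/4\times\mathbb{Z}/2$ and let $A$ consist of the characters $(a,b)\mapsto i^a$ and $(a,b)\mapsto(-1)^b$. It generates $\widehat{G}$ by (C4), and $S_A$ is the set of eight points $(i^a,\pm1)$ in $\mathbb{C}^2$. The values of $\varphi_A(a,b)=i^a+(-1)^b$ are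
\[
\begin{array}{c|cccc}
 & a=0 & a=1 & a=2 & a=3\\ \hline
b=0 & 2 & 1+i & 0 & 1-i\\
b=1 & 0 & -1+i & -2 & -1-i
\end{array}
\]
The value $1+i$ occurs only at $(1,0)$ and the value $-1+i$ only at $(1,1)$. By Lemma~\ref{lem:orbit}(ii), the permutation $\pi$ induced by any $T\in\operatorname{GL}(S_A)$ satisfies $\pi(h+t)=\pi(h)+t$ for $t=(1,0)$ and $t=(1,1)$. These two elements generate $G$, so $\pi$ is a translation, and $S_A$ realizes $C_4\times C_2$.
\end{example}

\begin{example}\label{ex:C6}
The converse of Lemma~\ref{lem:orbit}(iii) is false. Let $G=\mathbb{Z}/6$, $\omega=e^{2\pi i/6}$, $\chi(g)=\omega^g$ and $A=\{\chi,\chi^4\}$. The only nontrivial automorphism of $\widehat{G}$ is inversion, and it maps $A$ to $\{\chi^5,\chi^2\}\neq A$. Here $v_g=\omega^g\,(1,(-1)^g)$. The linear map that multiplies $(1,1)$ by $\omega^2$ and fixes $(1,-1)$ permutes $v_0,v_2,v_4$ cyclically and fixes $v_1,v_3,v_5$. It lies in $\operatorname{GL}(S_A)$ but not in $D(G)$, whose nonidentity elements fix no point of $S_A$.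
\end{example}

\section{The four exceptional groups}\label{sec:exceptions}

For the four groups in (d), the obstruction of Lemma~\ref{lem:orbit}(iii) applies to every subset. The reason is numerical. If a subset had trivial stabilizer in $\operatorname{Aut}(\Gamma)$, its orbit would have $|\operatorname{Aut}(\Gamma)|$ members, and there are not enough subsets of the same shape.

\begin{lemma}\label{lem:stab}
Let $\Gamma$ be one of $C_2^2$, $C_2^3$, $C_2^4$, $C_3^2$. For every $A\subseteq\Gamma$ there is an automorphism $\alpha\ne1$ of $\Gamma$ with $\alpha(A)=A$.
\end{lemma}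

\begin{proof}
Automorphisms fix $0$, so we may assume $0\notin A$. View $\Gamma$ as $\mathbb{F}_p^m$. Then $\operatorname{Aut}(\Gamma)=\operatorname{GL}_m(\mathbb{F}_p)$ has order $\prod_{j=0}^{m-1}(p^m-p^j)$, the number of ordered bases. By the orbit--stabilizer theorem it suffices to show that the orbit of $A$ has fewer members than this order.

Let $p=2$, $n=2^m-1$ and $k=|A|$. The orbit of $A$ consists of $k$-element subsets of $\Gamma\setminus\{0\}$. Since $n$ is odd, $k\neq n-k$, so $2\binom nk=\binom nk+\binom n{n-k}\le2^n$. For $m=2,3,4$ the bound $2^{n-1}$ is $4$, $64$, $16384$, while the group orders are $3\cdot2=6$, $7\cdot6\cdot4=168$ and $15\cdot14\cdot12\cdot8=20160$.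

Let $\Gamma=\mathbb{F}_3^2$, so that $|\operatorname{Aut}(\Gamma)|=8\cdot6=48$. Cardinality alone is too coarse, since $\binom83=56$. The eight nonzero elements fall into four pairs $\{y,-y\}$, which the automorphisms permute. Let $n_1$ and $n_2$ be the numbers of pairs that meet $A$ in exactly one and in two elements. The type $(n_1,n_2)$ is constant on the orbit of $A$, and the number of subsets of this type is
\[
\binom{4}{n_1}2^{n_1}\binom{4-n_1}{n_2}.
\]
For $n_1=0,1,3,4$ this is at most $6$, $24$, $32$, $16$, respectively. For $n_1=2$ it is $24\binom{2}{n_2}$, which is less than $48$ unless $n_2=1$. In the remaining type $(2,1)$ we have $A=\{a,b,c,-c\}$ with $a,b,c$ in three different pairs. Then $a,b$ is a basis and $\{c,-c\}$ is $\{\pm(a+b)\}$ or $\{\pm(a-b)\}$. The automorphism that exchanges $a$ and $b$ maps each of these pairs to itself, so it stabilizes $A$.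
\end{proof}

The count stops working at $C_2^5$: the $32$ coefficients $\binom{31}{k}$ sum to $2^{31}$, so the largest is at least $2^{26}$, whereas $|\operatorname{GL}_5(\mathbb{F}_2)|<2^{25}$.

\begin{proposition}\label{prop:neg}
The implications \emph{(a)}$\Rightarrow$\emph{(d)} and \emph{(b)}$\Rightarrow$\emph{(d)} hold.
\end{proposition}

\begin{proof}
Let $G$ be one of the four groups. By (C1), Lemma~\ref{lem:stab} applies to $\widehat{G}$, so Lemma~\ref{lem:orbit}(iii) gives $\operatorname{GL}(S_A)\neq D(G)$ for every generating subset $A$ of $\widehat{G}$. By Proposition~\ref{prop:reduction}, (a) fails. For $A\subseteq G$, take $\alpha\neq1$ in $\operatorname{Aut}(G)$ with $\alpha(A)=A$. Since $\alpha(y)-\alpha(z)=\alpha(y-z)$, the map $\alpha$ is an automorphism of $\operatorname{Cay}(G,A)$. It fixes $0$ and is not the identity, so it is not a translation, and (b) fails.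
\end{proof}

\section{Full sets force rigidity}\label{sec:rigid}

We have met two situations in which a permutation of a group preserves one function: $\mathbf{1}_A$ for a digraph automorphism, and $\varphi_A$ for a linear symmetry. The following lemma makes precise that such a permutation preserves everything that the operations of Section~\ref{sec:example} build from the function.

\begin{lemma}\label{lem:inv}
Let $\pi$ be a permutation of a finite abelian group $\Gamma$, and let $\mathcal{I}(\pi)$ be the set of all $f\in\mathbb{C}^\Gamma$ with $f(\pi(y)-\pi(z))=f(y-z)$ for all $y,z\in\Gamma$. Then $\mathcal{I}(\pi)$ is a closed subspace. If $\mathcal{I}(\pi)=\mathbb{C}^\Gamma$, then $\pi$ is a translation.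
\end{lemma}

\begin{proof}
The defining condition is satisfied by $\mathbf{1}$ and is inherited by linear combinations and pointwise products. It holds for $\delta_0$ because $\pi$ is injective. For $f,f'\in\mathcal{I}(\pi)$ use $(f*f')(y-z)=\sum_{u}f(y-u)f'(u-z)$, and let the summation variable run over $\pi(u)$, which is possible because $\pi$ is bijective:
\begin{align*}
(f*f')(\pi(y)-\pi(z))&=\sum_{u}f(\pi(y)-\pi(u))\,f'(\pi(u)-\pi(z))\\
&=\sum_uf(y-u)f'(u-z)=(f*f')(y-z).
\end{align*}
If $\mathcal{I}(\pi)=\mathbb{C}^\Gamma$, then $f=\delta_y$ and $z=0$ give $\pi(y)-\pi(0)=y$ for every $y$.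
\end{proof}

For digraphs this is all that is needed. For linear symmetries there is a mismatch: $A$ lives in $\widehat{G}$, while $\pi$ permutes $G$ and preserves $\varphi_A$. The Fourier transform
\[
F\colon\mathbb{C}^{\widehat{G}}\to\mathbb{C}^G,\qquad Ff=\sum_{\chi\in\widehat{G}}f(\chi)\,\chi,
\]
resolves it, because $F\mathbf{1}_A=\varphi_A$ and because the notion of a closed subspace is symmetric under $F$. On $\widehat{G}$, Definition~\ref{def:full} is read multiplicatively: $\chi_0$ takes the place of $0$, and $(f*f')(\rho)=\sum_{\chi\psi=\rho}f(\chi)f'(\psi)$.

\begin{lemma}\label{lem:fourier}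
The map $F$ is a linear bijection. If $\mathcal{I}\subseteq\mathbb{C}^G$ is a closed subspace, then $F^{-1}(\mathcal{I})$ is a closed subspace of $\mathbb{C}^{\widehat{G}}$.
\end{lemma}

\begin{proof}
The map $F$ sends the basis $(\delta_\chi)$ to the basis $\widehat{G}$ of (C2). We have $F\delta_{\chi_0}=\mathbf{1}$. We also have $F\mathbf{1}=|G|\delta_0$, since $\sum_\chi\chi(g)$ is $|G|$ for $g=0$ and $0$ otherwise; this is (C2) for the group $\widehat{G}$, read through (C3). Next,
\[
Ff\cdot Ff'=\sum_{\chi,\psi}f(\chi)f'(\psi)\,\chi\psi=F(f*f'),
\]
and, by (C2) and $\psi(g-u)=\psi(g)\overline{\psi(u)}$,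
\[
(Ff*Ff')(g)=\sum_{\chi,\psi}f(\chi)f'(\psi)\,\psi(g)\sum_{u\in G}\chi(u)\overline{\psi(u)}=|G|\,F(ff')(g).
\]
So if $Ff$ and $Ff'$ lie in $\mathcal{I}$, then so do $F(f*f')$ and $F(ff')$.
\end{proof}

\begin{proposition}\label{prop:pos}
The implications \emph{(c)}$\Rightarrow$\emph{(b)} and \emph{(c)}$\Rightarrow$\emph{(a)} hold.
\end{proposition}

\begin{proof}
Let $A$ be full in $G$ and let $\pi$ be an automorphism of $\operatorname{Cay}(G,A)$. Then $\mathcal{I}(\pi)$ is a closed subspace containing $\mathbf{1}_A$, so it contains $\mathcal{D}_G(A)=\mathbb{C}^G$, and $\pi$ is a translation by Lemma~\ref{lem:inv}. This proves (b).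

For (a), the trivial group is realized by $S=\{1\}\subseteq\mathbb{C}$, so let $G$ be nontrivial. A group isomorphism carries full sets to full sets, so by (C1) there is a full subset $A$ of $\widehat{G}$. Let $T\in\operatorname{GL}(S_A)$ with $Tv_g=v_{\pi(g)}$. By Lemma~\ref{lem:orbit}(ii), $F\mathbf{1}_A=\varphi_A\in\mathcal{I}(\pi)$. By Lemmas~\ref{lem:inv} and~\ref{lem:fourier}, $F^{-1}(\mathcal{I}(\pi))$ is a closed subspace containing $\mathbf{1}_A$, hence equal to $\mathbb{C}^{\widehat{G}}$. As $F$ is surjective, $\mathcal{I}(\pi)=\mathbb{C}^G$, so $\pi$ is a translation and $T\in D(G)$. Proposition~\ref{prop:reduction} gives (a).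
\end{proof}

\begin{remark}
The requirement that a full set generate $\Gamma$ was used to make $g\mapsto v_g$ injective. It is automatic unless $|\Gamma|=2$: if $N=\langle A\rangle\neq\Gamma$, the functions that are constant on $\Gamma\setminus N$ form a closed subspace containing $\mathbf{1}_A$ (each is a constant plus a function supported on $N$), and this subspace is proper when $|\Gamma\setminus N|\ge2$. For $|\Gamma|=2$ and $A=\{0\}$ we do have $\mathcal{D}_\Gamma(A)=\mathbb{C}^\Gamma$, but the corresponding orbit is a single point.
\end{remark}

\section{Passing from a subgroup to the group}\label{sec:growth}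

It remains to find full sets. It is easier to compute with subsets than with functions. Fix a closed subspace $\mathcal{D}\subseteq\mathbb{C}^\Gamma$. A subset $Y\subseteq\Gamma$ is \emph{definable} if $\mathbf{1}_Y\in\mathcal{D}$, and an element $y$ is \emph{definable} if $\{y\}$ is.

\begin{lemma}\label{lem:rules}
Let $\mathcal{D}\subseteq\mathbb{C}^\Gamma$ be a closed subspace.
\begin{itemize}
\item[(R1)] For $f\in\mathcal{D}$ and $\lambda\in\mathbb{C}$ the level set $f^{-1}(\lambda)$ is definable. Complements, intersections and differences of definable sets are definable.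
\item[(R2)] The definable elements form a subgroup of $\Gamma$. If they generate $\Gamma$, then $\mathcal{D}=\mathbb{C}^\Gamma$. If $x$ and $Y$ are definable, then so is $Y+x$.
\item[(R3)] If $B$ is definable and $B$ is full in the subgroup $N=\langle B\rangle$, then every element of $N$ is definable.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) Choose a polynomial $p$ with $p(\lambda)=1$ that vanishes at all other values of $f$. Then $p(f)$, formed with pointwise products and with $\mathbf{1}$ as unit, lies in $\mathcal{D}$ and is the indicator function of $f^{-1}(\lambda)$. Further, $\mathbf{1}_{\Gamma\setminus Y}=\mathbf{1}-\mathbf{1}_Y$, $\mathbf{1}_{Y\cap Z}=\mathbf{1}_Y\mathbf{1}_Z$ and $Y\setminus Z=Y\cap(\Gamma\setminus Z)$.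

(R2) We have $\delta_x*\mathbf{1}_Y=\mathbf{1}_{Y+x}$. In particular the set of definable elements is closed under addition; it contains $0$, and $\Gamma$ is finite, so it is a subgroup. If it is all of $\Gamma$, then $\mathcal{D}$ contains the basis $(\delta_y)$.

(R3) First, $N$ is definable. The $k$-fold convolution power of $\delta_0+\mathbf{1}_B$ lies in $\mathcal{D}$. Its terms are nonnegative, so its support is the set of sums of at most $k$ elements of $B$. In a finite group every element of $\langle B\rangle$ is a sum of elements of $B$, so for large $k$ the support is $N$, which is the complement of a level set. Now let $\mathcal{D}'$ be the space of functions $f\in\mathbb{C}^N$ whose extension by zero lies in $\mathcal{D}$. It contains the constant function on $N$, $\delta_0$ and $\mathbf{1}_B$. Extension by zero from a subgroup respects both products, so $\mathcal{D}'$ is a closed subspace of $\mathbb{C}^N$. Therefore $\mathcal{D}'\supseteq\mathcal{D}_N(B)=\mathbb{C}^N$.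
\end{proof}

Suppose that a subgroup $N$ of $G$ has a full set $B$ and that $G=\langle N,x\rangle$ with $x\notin N$. The obvious candidate for $G$ is $A=B\cup\{x\}$. If $x$ can be told apart from the elements of $B$, then (R3) and (R2) finish the job. Without a further assumption this can fail: a generator $g$ gives a full set $\{g\}$ in $C_3$, but in $C_3^2=\langle g,x\rangle$ an automorphism exchanges $g$ and $x$. What singles out $x$ is that it is not a sum of two elements of $A$, provided $0\notin A$. We therefore want every element of $B$ to be such a sum, and this is guaranteed if $B$ contains more than half of $N$. The new set $A$ is then not large in $G$, but we can pass to complements without losing fullness. So the induction hypothesis should be that a full set exists whose complement in the nonzero elements is larger than half the group, together with a lower bound that reproduces this property one step later.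

\begin{definition}
A \emph{seed} in a finite abelian group $\Gamma$ is a full subset $C\subseteq\Gamma\setminus\{0\}$ with $2\le|C|<\frac12|\Gamma|-1$.
\end{definition}

\begin{lemma}[Growth]\label{lem:growth}
Let $G$ be a finite abelian group, $N$ a subgroup that has a seed, and $x\in G\setminus N$ with $G=\langle N,x\rangle$. Then $G$ has a seed. Consequently, every finite abelian group containing a subgroup with a seed has a seed.
\end{lemma}

\begin{proof}
Let $C$ be a seed in $N$. Put $B=N\setminus(C\cup\{0\})$ and $A=B\cup\{x\}$, so $0\notin A$.

\emph{Every element of $N$ is a sum of two elements of $B$.} The upper bound on $|C|$ gives $|B|=|N|-|C|-1>\frac12|N|$. For $y\in N$ the subsets $B$ and $y-B$ of $N$ both have more than $\frac12|N|$ elements, so they intersect.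

\emph{$B$ is full in $N$.} It generates $N$ by the previous step. In $\mathbb{C}^N$ we have $\mathbf{1}_C=\mathbf{1}-\delta_0-\mathbf{1}_B\in\mathcal{D}_N(B)$, so $\mathcal{D}_N(B)\supseteq\mathcal{D}_N(C)=\mathbb{C}^N$.

\emph{$A$ is full in $G$.} The set $A$ generates $\langle N,x\rangle=G$. Let $\mathcal{D}=\mathcal{D}_G(A)$ and $r=\mathbf{1}_A*\mathbf{1}_A\in\mathcal{D}$; the value $r(y)$ counts the pairs in $A\times A$ with sum $y$. By the first step, $r(b)\ge1$ for $b\in B$. On the other hand $r(x)=0$. Indeed, let $x=y+z$ with $y,z\in A$. If both summands lie in $B$, then $x\in N$, which is false. If one summand is $x$, the other is $0\notin A$. Thus $\{x\}=A\cap r^{-1}(0)$ is definable by (R1), and so is $B=A\setminus\{x\}$. By (R3) every element of $N$ is definable, and (R2) gives $\mathcal{D}=\mathbb{C}^G$.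

\emph{$A$ has the size of a seed.} We have $|A|=|N|-|C|$. The lower bound $|C|\ge2$ and $|N|\le\frac12|G|$ give $|A|\le\frac12|G|-2<\frac12|G|-1$. The upper bound on $|C|$ gives $|A|>\frac12|N|+1>2$.

For the last assertion, adjoin elements of the group one at a time, starting from the subgroup with a seed.
\end{proof}

The two bounds in the definition of a seed trade places in the last step, and the lower bound $2$ is needed only when $N$ has index $2$ in $G$. A group with a seed has order at least $7$, so the small cyclic groups cannot start the induction.

\section{Seeds, and the end of the proof}\label{sec:seeds}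

\begin{lemma}\label{lem:seeds}
The following groups have seeds: $C_n$ for $n\ge7$, $C_4\times C_2$, $C_6\times C_2$, $C_6\times C_3$, $C_5^2$, $C_3^3$ and $C_2^5$.
\end{lemma}

\begin{proof}
The sets $C$ given below omit $0$ and contain a generating set of the group $\Gamma$. Their sizes are admissible:
\[
\begin{array}{c|ccccccc}
\Gamma & C_n\ (n\ge7) & C_4\times C_2 & C_6\times C_2 & C_6\times C_3 & C_5^2 & C_3^3 & C_2^5\\ \hline
|C| & 2 & 2 & 2 & 3 & 3 & 6 & 13\\
\frac12|\Gamma|-1 & \ge\frac52 & 3 & 5 & 8 & \frac{23}{2} & \frac{25}{2} & 15
\end{array}
\]
For $C_4\times C_2$ and $C_6\times C_2$ the full set $\{g,x\}$ of Lemma~\ref{lem:Cn2} is a seed. In the other cases we take $\mathcal{D}=\mathcal{D}_\Gamma(C)$ and $r=\mathbf{1}_C*\mathbf{1}_C$. By (R1), the elements of $C$ at which $r$ takes a given value form a definable set. We use this to find a first definable element, refine with (R1) and (R2), and stop when the definable elements generate $\Gamma$.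

\medskip
\noindent\emph{The group $C_n=\langle g\rangle$, $n\ge7$, with $C=\{g,2g\}$.} Here $r=\delta_{2g}+2\delta_{3g}+\delta_{4g}$. The elements $g,2g,3g,4g$ are distinct, so $r(g)=0$ and $r(2g)=1$, and $g$ is definable.

\medskip
\noindent\emph{The groups $\langle g\rangle\times\langle x\rangle$ with $g,x$ of orders $6,3$ or $5,5$, with $C=\{g,2g,x\}$.} Here
\[
r=\delta_{2g}+2\delta_{3g}+\delta_{4g}+\delta_{2x}+2\delta_{g+x}+2\delta_{2g+x}.
\]
The elements $g,2g,3g,4g$ of $\langle g\rangle$ are distinct, and $2x$, $g+x$, $2g+x$ lie outside $\langle g\rangle$; so $r(g)=0$ and $r(2g)=1$. None of $2x$, $g+x$, $2g+x$ equals $x$, and $x\notin\langle g\rangle$; so $r(x)=0$. Hence $2g$ and $E=\{g,x\}$ are definable. In $\mathbf{1}_E*\mathbf{1}_E=\delta_{2g}+\delta_{2x}+2\delta_{g+x}$ the three elements are distinct, so $g+x$ is definable as the level set for the value $2$. Then $2x=2(g+x)-2g$ is definable. Since $x$ has odd order, $x\in\langle2x\rangle$ is definable, and so is $g=(g+x)-x$.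

\medskip
\noindent\emph{The group $C_3^3$ with basis $a,b,c$, with $C=\{a,-a,b,a+b,c,b+c\}$.} We determine all sums of two elements of $C$ that lie in $C$. Let $U=\{a,-a,b,a+b\}$ and $W=\{c,b+c\}$ be the elements with $c$-coordinate $0$ and $1$.
\begin{itemize}
\item A sum of two elements of $W$ has $c$-coordinate $2$ and is not in $C$.
\item For $u\in U$, the sum $u+c$ lies in $W$ only if $u\in\{0,b\}$, and $u+(b+c)$ lies in $W$ only if $u\in\{0,-b\}$. The only solution is the sum of $b$ and $c$.
\item Within $U$, a sum of two elements of $\{b,a+b\}$ has $b$-coordinate $2$ and is not in $C$. The remaining sums are $a+a=-a$, $(-a)+(-a)=a$, $a+(-a)=0$, $a+b$, $a+(a+b)=-a+b$, $-a+b$, and $-a+(a+b)=b$. Those in $C$ are $-a$, $a$, $a+b$ and $b$.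
\end{itemize}
A sum of two distinct elements counts twice in $r$ and a double counts once. So $r(c)=0$, $r(a)=r(-a)=1$, and $r=2$ on $Y=\{b,a+b,b+c\}$. Hence $c$ and $Y$ are definable. By the first two items, $b$ is the only $y\in C$ with $y+c\in C$, that is, $C\cap(C-c)=\{b\}$; so $b$ is definable, and $b+c$ with it. Then $Y\setminus\{b,b+c\}=\{a+b\}$ is definable, and so is $a=(a+b)-b$.

\medskip
\noindent\emph{The group $C_2^5$ with basis $e_1,\dots,e_5$.} Write $234$ for $e_2+e_3+e_4$, and so on, and call the number of digits the weight. Let
\[
C=\{1,\,2,\,3,\,4,\,5,\quad 12,\,14,\,23,\,25,\,35,\,45,\quad 123,\,234\}.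
\]
Call a three-element subset of $C$ with sum $0$ a \emph{line}. If $y=z+w$ with $y,z,w\in C$, then the three elements are distinct because $0\notin C$, so they form a line; conversely each line through $y$ gives two such ordered pairs $(z,w)$. Thus $r(y)$ is twice the number of lines through $y$, and $L(y)=C\cap(C+y)$ is the set of the other points on these lines.

To list the lines, view the six elements of weight $2$ as the edges of a graph $H$ on $\{1,\dots,5\}$; it is the union of the $4$-cycle $1,2,5,4$ and the triangle $2,3,5$. The weights on a line have even sum, so they are $(1,1,2)$, $(2,2,2)$, $(1,2,3)$ or $(2,3,3)$.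
\begin{itemize}
\item Type $(1,1,2)$ is an edge of $H$ with its endpoints: $\{1,2,12\}$, $\{1,4,14\}$, $\{2,3,23\}$, $\{2,5,25\}$, $\{3,5,35\}$, $\{4,5,45\}$.
\item Type $(2,2,2)$ is a triangle of $H$. The neighbors of $1$ are $2,4$ and those of $4$ are $1,5$; neither pair is an edge. So the only triangle is $\{23,25,35\}$.
\item Type $(1,2,3)$ is given by an edge contained in $123$ or in $234$. The edges in $123$ are $12$ and $23$, and the only edge in $234$ is $23$. The lines are $\{3,12,123\}$, $\{1,23,123\}$, $\{4,23,234\}$.
\item Type $(2,3,3)$ is $\{14,123,234\}$, since $123+234=14\in C$.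
\end{itemize}
Counting, for each point, the lines among these eleven that pass through it gives
\[
\begin{array}{c|ccccccccccccc}
y & 1&2&3&4&5&12&14&23&25&35&45&123&234\\ \hline
\frac12r(y) & 3&3&3&3&3&2&2&4&2&2&1&3&2
\end{array}
\]
So $23$ and $45$ are definable, as are $P_3=\{1,2,3,4,5,123\}$ and $P_2=\{12,14,25,35,234\}$. If $y$ is definable, then $L(y)$ is definable by (R1) and (R2). From the list of lines,
\begin{align*}
L(45)&=\{4,5\}, & L(23)&=\{2,3,25,35,1,123,4,234\},\\
L(4)&=\{1,14,5,45,23,234\}, & L(1)&=\{2,12,4,14,23,123\}.
\end{align*}
Now $L(45)\cap L(23)=\{4\}$, so $4$ and $5=4+45$ are definable. Next, $P_3\cap L(4)=\{1,5\}$, so $1$ and $14=1+4$ are definable. Then $P_2\cap L(1)=\{12,14\}$, so $12$ is definable. Finally $2=1+12$ and $3=2+23$ are definable, and with them all five basis vectors.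
\end{proof}

\begin{proposition}\label{prop:dc}
The implication \emph{(d)}$\Rightarrow$\emph{(c)} holds.
\end{proposition}

\begin{proof}
If $G=\langle g\rangle$ is cyclic, then $\{g\}$ is full by (R2), since $\delta_g=\mathbf{1}_{\{g\}}$. Let $G$ be noncyclic and not one of the four groups in (d), and let $n\geq2$ be its exponent. Recall that $G$ is a direct product of cyclic groups of prime power order and contains an element of order $n$. We find a subgroup from the list in Lemma~\ref{lem:seeds}.
\begin{itemize}
\item If $n\ge7$, then $G$ contains $C_n$.
\item If $n=6$, then $G\cong C_2^s\times C_3^t$ with $s,t\ge1$ and $(s,t)\neq(1,1)$. For $s\ge2$ it contains $C_2^2\times C_3\cong C_6\times C_2$, and for $t\ge2$ it contains $C_2\times C_3^2\cong C_6\times C_3$.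
\item If $n=5$, then $G\cong C_5^t$ with $t\ge2$, and $G$ contains $C_5^2$.
\item If $n=4$, then $G$ has a factor $C_4$ and a second factor $C_4$ or $C_2$, so it contains $C_4\times C_2$.
\item If $n=3$, then $G\cong C_3^t$ with $t\ge3$ by (d), and $G$ contains $C_3^3$.
\item If $n=2$, then $G\cong C_2^s$ with $s\ge5$ by (d), and $G$ contains $C_2^5$.
\end{itemize}
By Lemma~\ref{lem:growth}, $G$ has a seed, which is a full subset.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:dc} gives (d)$\Rightarrow$(c), Proposition~\ref{prop:pos} gives (c)$\Rightarrow$(a) and (c)$\Rightarrow$(b), and Proposition~\ref{prop:neg} gives (a)$\Rightarrow$(d) and (b)$\Rightarrow$(d).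
\end{proof}

\begin{thebibliography}{9}

\bibitem{FL}
Erik Friese and Frieder Ladisch,
\emph{Classification of Affine Symmetry Groups of Orbit Polytopes},
arXiv:1608.06539 (2016).

\end{thebibliography}
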